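# Deciding whether a random substitution has periodic points

## Constant length, disjoint images, prescribed period

A random substitution replaces each letter by a word chosen from a finite list, independently at each place. Iterating produces a language, and the language produces a subshift. The question of these notes is posed in Dan Rust and Timo Spindeler, "Dynamical systems arising from random substitutions", arXiv:1707.09836 (2017): is there an effective method that determines whether this subshift contains a periodic point? We begin with a case in which a finite search settles the matter, and then see what is lost without its hypotheses.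

**Definition (random substitution).** Let $\mathcal A$ be a finite alphabet and $\mathcal A^+$ the set of non-empty finite words over $\mathcal A$. A random substitution $\vartheta$ assigns to each $a\in\mathcal A$ a finite non-empty set $\vartheta(a)\subset\mathcal A^+$ of possible images, each with a positive probability. On words it acts letter by letter, independently, so that the set of realisations is $\vartheta(a_{1}\cdots a_{n})=\vartheta(a_{1})\cdots\vartheta(a_{n})$. Iterating gives the sets $\vartheta^k(u)$, with $\vartheta^0(u)=\{u\}$.

For example, let $\vartheta(a)=\{ab,ba\}$ and $\vartheta(b)=\{aa\}$. Then $\vartheta(ab)=\{abaa,baaa\}$, and $\vartheta(aa)$ has the four elements $abab,abba,baab,baba$: the two letters $a$ need not choose the same image.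

**Definition (legal words, subshift).** Write $u\blacktriangleleft v$ if $u$ is a subword of $v$, and $u\blacktriangleleft\vartheta^k(a)$ if $u$ is a subword of some element of $\vartheta^k(a)$. A word $u$ is legal if $u\blacktriangleleft\vartheta^k(a)$ for some $a\in\mathcal A$ and $k\ge0$. The RS-subshift $X_\vartheta\subseteq\mathcal A^{\mathbb Z}$ consists of the bi-infinite sequences all of whose finite subwords are legal. It is closed and invariant under the left shift $\sigma$. $\operatorname{Per}(X_\vartheta)$ is the set of $x\in X_\vartheta$ with $\sigma^p(x)=x$ for some $p\ge1$.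

**Definition (primitive, non-degenerate).** The matrix $M_\vartheta$ has $(a,b)$-entry equal to the expected number of occurrences of $a$ in the image of $b$. This entry is positive exactly when $a$ occurs in some realisation of $\vartheta(b)$. We call $\vartheta$ primitive if $M_\vartheta$ is a primitive matrix, that is, some power has only positive entries. We call $\vartheta$ non-degenerate if some realisation of some $\vartheta(a)$ has length at least $2$.

In the example, with uniform probabilities, $M_\vartheta=\begin{pmatrix}1&2\\1&0\end{pmatrix}$ and $M_\vartheta^2=\begin{pmatrix}3&2\\1&2\end{pmatrix}$, so $\vartheta$ is primitive, and it is non-degenerate. In general the column sums of $M_\vartheta$ are expected image lengths. If $\vartheta$ is primitive and all images have length 1, these sums are 1 and the Perron–Frobenius eigenvalue $\lambda_\vartheta$ is $1$. If $\vartheta$ is primitive and non-degenerate, let $r>0$ be the right Perron–Frobenius eigenvector and $\mathbf 1$ the all-ones row vector. Then $\mathbf 1M_\vartheta\ge\mathbf 1$ with a strict inequality somewhere, so $\lambda_\vartheta\mathbf 1r=\mathbf 1M_\vartheta r>\mathbf 1r$ and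 $\lambda_\vartheta>1$. So for primitive $\vartheta$, non-degeneracy is the same as $\lambda_\vartheta>1$.

Neither legality nor $X_\vartheta$ depends on the probabilities, so we take them uniform and forget them.

If $\vartheta$ is primitive and non-degenerate, then $X_\vartheta\ne\varnothing$. Indeed, let $a$ have a realisation of length at least 2 and let $k$ be such that $M_\vartheta^k>0$. For each letter $b$, some element of $\vartheta^k(b)$ contains $a$, so some element of $\vartheta^{k+1}(b)$ has length at least 2. Hence $\vartheta^{(k+1)n}(b)$ contains a word of length at least $2^n$, and there are legal words of every length. Center a legal word of length $2n+1$ at the origin, extend it arbitrarily to a bi-infinite sequence, and take a limit point as $n\to\infty$. Each finite subword of the limit point lies inside the legal part for some large $n$, so the limit point is in $X_\vartheta$.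

Now the easy case. Suppose that all realisations of all letters have the same length $L\ge2$ and that the sets $\vartheta(a)$ are pairwise disjoint. Then a block of length $L$ comes from at most one letter: there is a partial function $G:\mathcal A^L\rightharpoonup\mathcal A$ with $G(v)=c\iff v\in\vartheta(c)$. For $p\ge 1$ coprime to $L$ and $z\in\mathcal A^{\mathbb Z/p}$ put
$$(Tz)(m)=G\big(z(Lm-L+1),\dots,z(Lm-1),z(Lm)\big),\qquad m\in\mathbb Z/p,$$
and call $Tz$ defined if the right side is defined for all $m$.

**Proposition 1.** Let $\vartheta$ have constant length $L\ge2$ and pairwise disjoint image sets.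

1. If $p$ is coprime to $L$, $z\in\mathcal A^{\mathbb Z/p}$, and $T^iz$ is defined for all $i\ge0$, then the $p$-periodic lift of $z$ to $\mathbb Z$ lies in $X_\vartheta$.
2. If $X_\vartheta$ contains a point of period $P$, then there are $p$ coprime to $L$ and $z\in\mathcal A^{\mathbb Z/p}$ such that $T^iz$ is defined for all $i\geq 0$. If $P$ is coprime to $L$, one can take $p=P$.
3. Given such a $\vartheta$ and a $p$ coprime to $L$, it is decidable whether $X_\vartheta$ contains a point of period $p$.

*Proof.*

**Part 1: an infinite orbit of $T$ makes the lift legal.** Let $x$ be the lift of $z$. We claim that $x_{[L^k(m-1)+1,\,L^km]}\in\vartheta^k\big((T^kz)(m)\big)$ for all $k\ge0$ and $m\in\mathbb Z$. For $k=0$ this says $x_m=z(m)$. For the step, $(T^kz)(Lm-L+1)\cdots(T^kz)(Lm)\in\vartheta\big((T^{k+1}z)(m)\big)$ by definition of $T$. Replace each of these $L$ letters by the word that the claim for $k$ gives. The result is $x_{[L^{k+1}(m-1)+1,\,L^{k+1}m]}$, and it lies in $\vartheta^{k+1}\big((T^{k+1}z)(m)\big)$. So $x_{[1,L^k]}$ is legal for all $k$. As $x$ is periodic, each of its finite subwords occurs in $x_{[1,L^k]}$ for large $k$. Hence $x\in X_\vartheta$.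

**Part 2a: desubstituting one point.** Let $x\in X_\vartheta$. For $n\ge1$ the word $x_{[-n,n]}$ has length at least 3, so it is a subword of an element of $\vartheta^k(a)$ with $k\ge1$, that is, of an element of $\vartheta(v)$ with $v\in\vartheta^{k-1}(a)$. All images have length $L$, so there is $r(n)\in\{0,\dots,L-1\}$ such that the blocks $[Lm-L+1+r(n),\,Lm+r(n)]$ contained in $[-n,n]$ carry realisations of images of consecutive letters of $v$. By disjointness these letters are the values of $G$ on the blocks. Choose $r$ with $r(n)=r$ for infinitely many $n$. Then $y_m:=G(x_{[Lm-L+1+r,\,Lm+r]})$ is defined for all $m\in\mathbb Z$. Every finite subword of $y$ is a subword of some such $v$, hence legal. So $y\in X_\vartheta$.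

If $x$ has period $P$, put $q=P/\gcd(P,L)$. Then $P\mid Lq$, so $y_{m+q}=y_m$, and $y$ has period $q$.

**Part 2b: iterating and recentering.** Start from a point of period $P$ and iterate. The period shrinks strictly as long as it shares a factor with $L$, so after finitely many steps we have $x^{(0)},x^{(1)},\dots\in X_\vartheta$ with one common period $p$ coprime to $L$ (and $p=P$ if $P$ was coprime to $L$), and numbers $r_i$ with
$$x^{(i+1)}(m)=G\big(x^{(i)}(Lm-L+1+r_i),\dots,x^{(i)}(Lm+r_i)\big),\qquad m\in\mathbb Z/p.$$
To remove the $r_i$, put $s_0=0$ and choose $s_{i+1}\in\mathbb Z/p$ with $Ls_{i+1}+r_i=s_i$, which is possible since $L$ is invertible mod $p$. Set $z^{(i)}(m)=x^{(i)}(m+s_i)$. Then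
$$z^{(i+1)}(m)=G\big(x^{(i)}(Lm+Ls_{i+1}-L+1+r_i),\dots\big)=G\big(z^{(i)}(Lm-L+1),\dots,z^{(i)}(Lm)\big),$$
so $z^{(i)}=T^iz^{(0)}$, and $z=z^{(0)}$ has an infinite orbit.

**Part 3: finite search.** By parts 1 and 2, a point of period $p$ exists iff some $z\in\mathcal A^{\mathbb Z/p}$ has all $T^iz$ defined. If $T^iz$ is defined for all $i\le|\mathcal A|^p$, then two of these points coincide, so the orbit runs into a cycle and is defined forever. Test all $z$. $\square$

Three hand computations show both answers. In the first two $L=2$, so $p$ is odd and $m\mapsto2m$ permutes $\mathbb Z/p$. Hence $Tz$ is defined iff every cyclically consecutive pair $(z(n-1),z(n))$ is in the domain of $G$.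

*Example 1.* $\vartheta(a)=\{ab\}$, $\vartheta(b)=\{aa\}$. The domain of $G$ is $\{ab,aa\}$. If $Tz$ is defined, every letter of $z$ is the first letter of a pair in the domain, so $z$ is constantly $a$. Then $Tz$ is constantly $b$ and $T^2z$ is undefined. So $\operatorname{Per}(X_\vartheta)=\varnothing$.

*Example 2.* $\vartheta(a)=\{ab,ba\}$, $\vartheta(b)=\{aa\}$. Now $G(ab)=G(ba)=a$ and $G(aa)=b$. Take $p=3$ and $(z(0),z(1),z(2))=(a,a,b)$. Then $(Tz)(0)=G(z(2),z(0))=G(ba)=a$, $(Tz)(1)=G(z(1),z(2))=G(ab)=a$ and $(Tz)(2)=G(z(0),z(1))=G(aa)=b$. So $Tz=z$, and $(aab)^\infty\in X_\vartheta$.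

*Example 3.* $\vartheta(a)=\{ab,ba\}$, $\vartheta(b)=\{a\}$. The length is not constant, so Proposition 1 does not apply. With $F_0=0$, $F_1=1$ the Fibonacci numbers and $j\ge1$, every element of $\vartheta^j(a)$ has $F_{j+1}$ letters $a$ and $F_j$ letters $b$, and every element of $\vartheta^j(b)$ has $F_j$ and $F_{j-1}$. Suppose $u^\infty\in X_\vartheta$. Fix $j$. For large $n$, the word $u^n$ lies in an element of some $\vartheta^k(c)$ with $k\ge j$. So, apart from two ends of length bounded independently of $n$, it is a concatenation of elements of $\vartheta^j(a)\cup\vartheta^j(b)$. Letting $n\to\infty$, the proportion of $a$ in $u$ lies between $F_{j+1}/F_{j+2}$ and $F_j/F_{j+1}$. Letting $j\to\infty$, it equals $(\sqrt5-1)/2$, which is irrational, a contradiction. So $\operatorname{Per}(X_\vartheta)=\varnothing$.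

What changes in general? Two hypotheses of Proposition 1(3) may fail. First, without constant length and disjoint images there is no map $T$. Second, and with more serious effect, the period is not given. Proposition 1 lets us search $p=1,2,3,\dots$ and stop when a periodic point appears, but it does not tell us when to give up.

## Statement of the undecidability and complexity theorems

Recall that a set of finite objects is $\Sigma^0_1$ if it is semi-decidable: some algorithm halts exactly on its members. It is $\Sigma^0_1$-complete if moreover every $\Sigma^0_1$ set is many-one reducible to it by a computable map. A $\Sigma^0_1$-complete set is undecidable, and its complement is not semi-decidable.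

**Machines.** A Turing machine $M$ here is deterministic with a one-way infinite tape (cells $1,2,\dots$), state set $Q$, start state $q_0$, halting state $q_h$, tape alphabet $\Gamma\ni\sqcup$ and $\delta:(Q\setminus\{q_h\})\times\Gamma\to Q\times\Gamma\times\{-1,+1\}$. The head starts on cell 1 of the blank tape. "Halts" means "reaches $q_h$"; moving left off cell 1 means aborting without halting.

**Theorem A.** There is a computable map $M\mapsto\vartheta_M$ from Turing machines to random substitutions such that every $\vartheta_M$ has constant length $5$, has pairwise disjoint image sets $\vartheta_M(a)$, is primitive (indeed $M_{\vartheta_M}^2>0$) and non-degenerate, and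
$$\operatorname{Per}(X_{\vartheta_M})\neq\varnothing\iff M\text{ halts on the blank tape.}$$
If $M$ halts, then $X_{\vartheta_M}$ has points of least period $25^h-1$ for all large $h$. Consequently no algorithm decides, given a primitive non-degenerate $\vartheta$, whether $\operatorname{Per}(X_\vartheta)=\varnothing$.

So the constant length and disjoint images of Proposition 1 do not save us: all the difficulty is in the unknown period.

**Theorem B.** Let $\vartheta$ range over primitive non-degenerate random substitutions.

1. Given $\vartheta$ and a non-empty word $u$, it is decidable whether $u^\infty\in X_\vartheta$.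
2. $\{\vartheta:\operatorname{Per}(X_\vartheta)\ne\varnothing\}$ is $\Sigma^0_1$-complete, also when restricted to the class described in Theorem A. So non-emptiness is semi-decidable and emptiness is not.
3. There is no total computable function $\beta$ such that, whenever $\operatorname{Per}(X_\vartheta)\ne\varnothing$, $X_\vartheta$ has a periodic point of least period at most $\beta(\vartheta)$.
4. $\operatorname{Per}(X_\vartheta)$ is empty or dense in $X_\vartheta$. Hence density of periodic points is also $\Sigma_1^0$-complete.

**Halting for this model.** The textbook fact is that halting on the blank tape is undecidable and $\Sigma^0_1$-complete for machines $M'=(Q',q_0',q_h',\Gamma',\delta')$ of the same form with a two-way infinite tape, cells indexed by $\mathbb Z$, start at position 1. To transfer it, we compute from $M'$ a one-way machine $M$ that halts iff $M'$ does, by folding the tape. Cell $k\ge1$ of $M$ stores a triple $(u,l,m)\in\Gamma'\times\Gamma'\times\{0,1\}$: $u$ is the content of position $k$, $l$ is the content of position $1-k$, and $m=1$ iff $k=1$. The blank of $M$ is $(\sqcup,\sqcup,0)$.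

* From its start state (a separate state), $M$ writes $(\sqcup,\sqcup,1)$ on cell 1, moves right and enters $\mathrm{ret}(q_0',\mathrm{up})$.
* In a state $\mathrm{ret}(q,e)$, $M$ rewrites the symbol it reads, moves left and enters $(q,e)$.
* In state $(q,\mathrm{up})$, where the head of $M'$ is at position $k$, $M$ reads $(u,l,m)$; with $\delta'(q,u)=(q',u',D)$ it writes $(u',l,m)$. If $D=+1$ it moves right into $(q',\mathrm{up})$. If $D=-1$ and $m=0$ it moves left into $(q',\mathrm{up})$. If $D=-1$ and $m=1$, the head of $M'$ goes from position 1 to position 0, stored in the same cell; $M$ moves right into $\mathrm{ret}(q',\mathrm{down})$.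
* In state $(q,\mathrm{down})$, where the head of $M'$ is at position $1-k$, $M$ uses $\delta'(q,l)=(q',l',D)$ and writes $(u,l',m)$. If $D=-1$ it moves right into $(q',\mathrm{down})$. If $D=+1$ and $m=0$ it moves left into $(q',\mathrm{down})$. If $D=+1$ and $m=1$ it moves right into $\mathrm{ret}(q',\mathrm{up})$.
* The states $(q_h',\mathrm{up})$ and $(q_h',\mathrm{down})$ are identified with the halting state of $M$. Values of $\delta$ that never arise are chosen arbitrarily.

Left moves occur only on cells with $m=0$, hence $k\ge2$, or in a return state, which is on cell 2. So $M$ never leaves the tape, it simulates $M'$ step by step, and it halts iff $M'$ halts.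

## One local rule read at spacings $1,5,25,\dots$

We want to program a partial function $F:B^5\rightharpoonup B$ freely and get a primitive random substitution whose periodic points are governed by $F$. Taking $\vartheta(c)=F^{-1}(c)$ fails at once: the sets may be empty, and nothing makes the matrix primitive. An extra letter repairs this, placed so that periodic points cannot use it indefinitely.

**Definition ($\vartheta_F$).** Let $B$ be finite with $|B|\ge2$, $F:B^5\rightharpoonup B$ a partial function, and $\sharp\notin B$. On $\mathcal A=B\cup\{\sharp\}$ put
$$\vartheta_F(c)=F^{-1}(c)\cup\{\sharp cccc\}\ \ (c\in B),\qquad \vartheta_F(\sharp)=\{\sharp v: v\in B^4\text{ not constant}\}.$$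

The image sets are non-empty (here $|B|\ge2$ is used) and pairwise disjoint, and the length is constantly 5, so $\vartheta_F$ is non-degenerate. Every $\vartheta_F(c)$, $c\in\mathcal A$, has a realisation containing $\sharp$, and every letter of $\mathcal A$ occurs in some realisation of $\vartheta_F(\sharp)$. Hence $(M_{\vartheta_F}^2)_{a,b}\ge(M_{\vartheta_F})_{a,\sharp}(M_{\vartheta_F})_{\sharp,b}>0$ for all $a,b$, and $\vartheta_F$ is primitive. Let $\hat F:\mathcal A^5\rightharpoonup\mathcal A$ be the function called $G$ above, so $\hat F(v)=c\iff v\in\vartheta_F(c)$. On $B^5$ it coincides with $F$, and in words of its domain $\sharp$ occurs only in first position.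

**Lemma 2.** $\operatorname{Per}(X_{\vartheta_F})\ne\varnothing$ iff there are $p\ge1$ with $5\nmid p$ and $S_0:\mathbb Z/p\to B$ such that, with $d_i=5^i\bmod p$,
$$S_{i+1}(n)=F\big(S_i(n-4d_i),S_i(n-3d_i),S_i(n-2d_i),S_i(n-d_i),S_i(n)\big)\tag{1}$$
is defined for all $i\ge0$, $n\in\mathbb Z/p$. In that case the $p$-periodic lift of $S_0$ lies in $X_{\vartheta_F}$.

We call such $(p,S_0)$ a *survivor*, and the argument of $F$ in (1) the *window at time $i$ ending at $n$*.

*Proof.*

**Step 1: $\sharp$ disappears.** By Proposition 1 with $L=5$, $\operatorname{Per}(X_{\vartheta_F})\neq\varnothing$ iff for some $p$ with $5\nmid p$ there is $z\in\mathcal A^{\mathbb Z/p}$ with all $T^iz$ defined, where $(Tz)(m)=\hat F(z(5m-4),\dots,z(5m))$; and then the lift of $z$ is in $X_{\vartheta_F}$. Suppose $(T^iz)(n)=\sharp$. Choose $m$ with $5m=n$ in $\mathbb Z/p$. The argument of $\hat F$ that should give $(T^{i+1}z)(m)$ has $\sharp$ in last position, so it is not in the domain, a contradiction. Hence all $T^iz$ lie in $B^{\mathbb Z/p}$, and $\hat F$ may be replaced by $F$.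

**Step 2: change of coordinates.** For $S_0=z\in B^{\mathbb Z/p}$ put $S_i(n)=(T^iS_0)(5^{-i}n)$, with the inverse taken mod $p$. With $m=5^{-i-1}n$ we have $5m-j=5^{-i}(n-j5^i)$, so
$$S_{i+1}(n)=(T^{i+1}S_0)(m)=F\big((T^iS_0)(5m-j)\big)_{j=4,\dots,0}=F\big(S_i(n-jd_i)\big)_{j=4,\dots,0}.$$
So (1) holds with all terms defined iff all $T^iS_0$ are defined. $\square$

*Example 4.* If $F$ is nowhere defined, there is no survivor, so $X_{\vartheta_F}\ne\varnothing$ has no periodic point. If $F(c,c,c,c,c)=c$ for one letter $c$, then $p=1$, $S_0=c$ is a survivor and $c^\infty\in X_{\vartheta_F}$.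

Formula (1) shows how to program. The cells $n\in\mathbb Z/p$ stay where they are. At time $i$ each cell looks at four predecessors at spacing $d_i=5^i\bmod p$, and the same rule is used at every time. If $p=N^2-1$ with $N=5^h$, then the spacings run through $1,5,\dots,N,\dots,5^{2h-1}$ and return to $1$. Consider the spacings $1$ and $N$. Moving $N$ times by $1$ equals moving once by $N$; moving $N$ times by $N$ is moving by $N^2\equiv1$. So $\mathbb Z/p$ with these two steps is a skew torus, where the end of a row continues in the next row and the top of a column continues at the bottom of the next column. If cells carry tiles, and horizontal constraints are checked at spacing $1$ and vertical ones at spacing $N$, such a torus can hold the space-time diagram of a machine.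

Two natural ways to carry this out fail.

*A clock in the alphabet.* The rule $F$ does not see the time $i$. Suppose each letter carries a clock in $\mathbb Z/m$, advanced by one at each time and equal in all cells, and that horizontal constraints are checked at clock value $0$. Then they are checked at spacings $1,5^m,5^{2m},\dots$ mod $p$. They are checked only at spacing 1 iff $5^m\equiv1$ mod $p$, that is, $p\mid 5^m-1$. As $m$ is fixed with the alphabet, this leaves finitely many $p$, and Proposition 1(3) would decide all of them. So the rule itself must recognize when the spacing has come back to $1$, for arbitrarily large $p$.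

*Recognition without compulsion.* Suppose the letters carry a layer from which a window can read whether the spacing is $1$, $N$ or something else, and tiles are checked accordingly. Then a configuration with $p=1$, whose layer always says "something else", checks nothing and survives whatever $M$ does. So the rule must also force both checks to happen, and force a tile that starts the computation to be present.

Section by section, the construction supplies: tiles in which one corner tile $C$ forces a computation; a counting layer that cannot exist when $5\nmid p$ unless a $C$ is present; and two layers $\tau,\tau'$ which recognize the spacing and which, once non-constant, must be read as "spacing 1" and "spacing $N$" at some time.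

## Tiles on the skew torus

Fix $M$. Let $\Delta=\Gamma\cup(Q\times\Gamma)$, the possible contents of a cell with or without the head, and let $|$ be a wall symbol.

**Definition (tiles).** The tile set $W=W_M$ consists of $C,L,L',B_1,B_2,B_3,X$ and the interior tiles: triples $(x,y,z)$ with $x,z\in\Delta\cup\{|\}$, $y\in\Delta$, and at most one component in $Q\times\Gamma$. An interior tile is active if $y\in(Q\setminus\{q_h\})\times\Gamma$.

An interior tile is a tape cell $y$ that knows its neighbors, so its content one step later is determined. This is the partial function $g$ on interior tiles: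

* If $y=(q_h,s)$, then $g=y$.
* If $y=(q,s)$ with $q\neq q_h$ and $\delta(q,s)=(q',s',D)$, then $g=s'$, except that $g$ is undefined if ($D=-1$ and $x=|$) or ($D=+1$ and $z=|$).
* If $y=s\in\Gamma$, then $g=(q',s)$ if $x=(q,r)$ with $q\ne q_h$ and $\delta(q,r)=(q',r',+1)$, or if $z=(q,r)$ with $q\neq q_h$ and $\delta(q,r)=(q',r',-1)$; otherwise $g=s$.

For instance, if $q_0\ne q_h$ and $\delta(q_0,\sqcup)=(q_1,1,+1)$, then $g(|,(q_0,\sqcup),\sqcup)=1$ and $g((q_0,\sqcup),\sqcup,\sqcup)=(q_1,\sqcup)$: the head has moved one cell to the right.

**Definition (Hor).** The allowed pairs (left, right) are: $(C,B_1)$, $(B_1,B_2)$, $(B_2,B_2)$, $(B_2,B_3)$, $(B_3,L)$, $(L,(|,y,z))$, $((x,y,z),(y,z,z_1))$ with $z\ne|$, $((x,y,|),L)$, $((x,y,|),L')$, $(L',X)$, $(X,X)$, $(X,C)$.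

**Definition (Ver).** The allowed pairs (lower, upper) are:

* $(C,L)$, $(L,L)$, $(L,L')$, $(L',B_1)$;
* $(B_1,(|,(q_0,\sqcup),z))$ with $z\neq|$; $(B_2,(x,\sqcup,z))$ with $x,z\ne|$; $(B_3,(x,\sqcup,|))$ with $x\ne|$;
* $((x,y,z),(x',y',z'))$ with $y'=g(x,y,z)$ defined, $x=|\Leftrightarrow x'=|$ and $z=|\Leftrightarrow z'=|$;
* $(I,X)$ and $(I,C)$ for $I$ interior and not active; $(X,B_2)$, $(X,B_3)$.

The picture to have in mind, for $N=5$ and $p=24$, with $I$ for interior tiles and cell $n=a+5b$ in column $a$ and row $b$ (bottom row $b=0$), is
$$\begin{array}{ccccc}L'&X&X&X&\\ L&I&I&I&I\\ L&I&I&I&I\\ L&I&I&I&I\\ C&B_1&B_2&B_2&B_3\end{array}$$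
The missing place at top right is $n=24\equiv0$, which is $C$ again. The $B$'s write the initial configuration into row 1, the interior rows compute, and the $X$'s accept only a halted row below them.

**Lemma 3.** If there are $p\geq 1$ and $f:\mathbb Z^2\to W$ with $(f(a,b),f(a+1,b))\in\mathrm{Hor}$, $(f(a,b),f(a,b+1))\in\mathrm{Ver}$, $f(a+p,b)=f(a,b+p)=f(a,b)$ for all $a,b$, and $f(0,0)=C$, then $M$ halts.

*Proof.*

**Step 1: row 0 and column 0 mark out a rectangle.** The only right neighbor of $C$ is $B_1$, and that of $B_1$ is $B_2$; so $f(1,0)=B_1$, $f(2,0)=B_2$. The right neighbors of $B_2$ are $B_2$ and $B_3$. The row cannot consist of $B_2$ forever, since $C$ recurs with period $p$. So there is $N_1\ge4$ with $f(a,0)=B_2$ for $2\le a\le N_1-2$ and $f(N_1-1,0)=B_3$. In column 0, only $L$ can stand above $C$, and above $L$ only $L$ or $L'$. Since $C$ recurs, there is $N_2\ge2$ with $f(0,b)=L$ for $1\le b\le N_2-1$ and $f(0,N_2)=L'$.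

**Step 2: the rectangle is filled with interior tiles.** We claim: for $1\le b\le N_2-1$ and $1\le a\le N_1-1$ the tile $f(a,b)$ is interior, its first component is $|$ iff $a=1$, and its third is $|$ iff $a=N_1-1$. For $b=1$ this holds because $f(a,1)$ lies above $B_1$ ($a=1$), $B_2$, or $B_3$ ($a=N_1-1$). Suppose it holds for $b$, and $b+1\le N_2-1$. The tile $f(1,b+1)$ is interior because its left neighbor is $L$. If $f(a,b+1)$ is interior and $a<N_1-1$, the interior–interior rule of Ver gives it third component $\ne|$, because $f(a,b)$ has third component $\neq |$; so its right neighbor is interior by Hor. Hence all $f(a,b+1)$, $1\le a\le N_1-1$, are interior, and the wall conditions pass upward by Ver.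

**Step 3: the rows are configurations of $M$.** Let $y_{a,b}$ be the middle component of $f(a,b)$. By Hor, $f(a,b)=(y_{a-1,b},y_{a,b},y_{a+1,b})$, with $|$ for the indices $0$ and $N_1$. Row 1 is the initial configuration on cells $1,\dots,N_1-1$, and $y_{a,b+1}=g(f(a,b))$ whenever $b+1\le N_2-1$. By induction on $b$, row $b$ is the configuration of $M$ after $b-1$ steps (frozen once $q_h$ is reached), restricted to cells $1,\dots,N_1-1$, and the cells beyond are unvisited. Indeed, let row $b$ be as stated, with head at cell $a$ in state $q$. If $q=q_h$, then $g$ changes nothing. If $q\ne q_h$ with move $D$, then $g(f(a,b))$ is defined, so the head does not move into a wall: it neither falls off cell 1 nor leaves cell $N_1-1$ to the right. Then $g$ writes the new symbol at $a$, puts the head with the new state at $a+D$, and changes nothing else. In particular each row has exactly one head.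

**Step 4: the top row certifies halting.** Since $f(0,N_2)=L'$, we have $f(1,N_2)=X$. If $f(a,N_2)=X$, then $f(a+1,N_2)\in\{X,C\}$. If $f(a,N_2)=C$ with $a<N_1-1$, then $f(a+1,N_2)=B_1$ would lie above the interior tile $f(a+1,N_2-1)$, which Ver forbids. So $f(a,N_2)\in\{X,C\}$ for $1\le a\le N_1-1$, and by Ver no tile of row $N_2-1$ in these columns is active. The unique head of that row is therefore in state $q_h$, and $M$ halts. $\square$

**Lemma 4.** If $M$ halts after $s$ steps, then for every $h\ge1$ with $N:=5^h\ge s+4$ and $p=N^2-1$ there is $t:\mathbb Z/p\to W$ with $t(n)=C$ iff $n=0$, and $(t(n-1),t(n))\in\mathrm{Hor}$, $(t(n-N),t(n))\in\mathrm{Ver}$ for all $n$.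

*Proof.*

**Step 1: definition of $t$.** For $1\le a\le N-1$ and $1\le b\le N-2$ let $y_{a,b}$ be the content of cell $a$ (including the head, if present) after $\min(b-1,s)$ steps, and put $y_{0,b}=y_{N,b}=|$. The head stays on cells $\le s+1\le N-3$ and never moves left off cell 1, so $g(y_{a-1,b},y_{a,b},y_{a+1,b})$ is always defined, and it equals $y_{a,b+1}$ for $b\le N-3$. Write $n\in[0,p-1]$ as $n=a+Nb$ with $0\le a,b\le N-1$; all pairs occur except $(N-1,N-1)$. Define:

* $(0,0)\mapsto C$; $(1,0)\mapsto B_1$; $(a,0)\mapsto B_2$ for $2\le a\le N-2$; $(N-1,0)\mapsto B_3$;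
* $(0,b)\mapsto L$ for $1\le b\le N-2$; $(0,N-1)\mapsto L'$; $(a,N-1)\mapsto X$ for $1\le a\le N-2$;
* $(a,b)\mapsto(y_{a-1,b},y_{a,b},y_{a+1,b})$ for $1\le a\le N-1$, $1\le b\le N-2$.

**Step 2: pairs $(n,n+1)$ are in Hor.** Within rows we read $CB_1B_2\cdots B_2B_3$, or $L$ followed by interior tiles that overlap correctly, or $L'X\cdots X$. From $(N-1,b)$ we pass to $(0,b+1)$: for $b=0$ this is $(B_3,L)$, for $1\le b\le N-3$ it is $((x,y,|),L)$, for $b=N-2$ it is $((x,y,|),L')$. Finally, from $n=p-1$, which is $(N-2,N-1)$, to $0$ we have $(X,C)$.

**Step 3: pairs $(n,n+N)$ are in Ver.** Column 0 reads $C,L,\dots,L,L'$ upward. The tiles $B_1,B_2,B_3$ lie below row 1, which is the initial configuration with the correct walls. Interior–interior pairs satisfy the rule by Step 1. The tile at $(a,N-2)$ below $X$ at $(a,N-1)$, $1\le a\le N-2$, is not active, since row $N-2$ is the configuration after $\min(N-3,s)=s$ steps, which is halted. From $(N-1,N-2)$ we get $n+N=N^2-1\equiv0$, the pair $(I,C)$ with $I$ not active. From $(a,N-1)$ with $0\le a\le N-2$ we get $n+N=a+N^2\equiv a+1$, which is position $(a+1,0)$; the pair is $(L',B_1)$ for $a=0$, and $(X,B_2)$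 or $(X,B_3)$ for $a\ge1$. $\square$

## A word that counts modulo 5

We need a condition on windows that cannot hold everywhere on $\mathbb Z/p$ when $5\nmid p$, that can hold everywhere except near one cell, and that is reproduced by $T$. The source of such a condition is the last non-zero base-5 digit of an integer: among five consecutive positive integers, four have last digits $1,2,3,4$ in cyclic order and one is a multiple of 5 whose value $w$ is not predicted. Dividing the multiples of 5 by 5 reproduces the sequence.

**Definition (regular and special words).** For $w\in\{1,2,3,4\}$ the regular words are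
$$R_1(w)=1234w,\quad R_2(w)=234w1,\quad R_3(w)=34w12,\quad R_4(w)=4w123,\quad R_5(w)=w1234,$$
and the special words are $D_2=23412$ and $D_3=34123$.

**Lemma 5.**

1. A regular word $R_a(w)$ determines the pair $(a,w)$, and $D_2,D_3$ are not regular.
2. If $y\in\{1,2,3,4\}^{\mathbb Z}$ has period $p$ and all windows $y_{n-4}\cdots y_n$ are regular, then $5\mid p$.

*Proof.*

**Part 1: no coincidences.** $R_1,R_2,R_3,R_5$ have second letters $2,3,4,1$. $R_4$ has third letter $1$, while $R_1,R_2,R_5$ have third letters $3,4,2$. $R_3$ and $R_4$ differ in the fourth letter, $1$ versus $2$. Given $a$, the letter $w$ is read off. By second letters $D_2$ could only be $R_2$ or $R_4$, but $R_2$ ends in $1$ and $R_4$ begins with $4$. Likewise $D_3$ could only be $R_3$ or $R_4$, but $R_3$ ends in $2$ and $R_4$ begins with $4$.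

**Part 2: the index advances by one.** We show that if a window is $R_a(w)$, the next one is $R_{a+1}(\cdot)$, indices mod 5. The next window begins with the last four letters of the current one.

* After $R_1$ it begins $2,3,4$, so it is $R_2$: by first letters only $R_2$ or $R_5$ is possible, and $R_5$ has second letter $1$.
* After $R_2$ it begins $3,4$, so it is $R_3$: only $R_3$ or $R_5$ is possible, and $R_5$ has second letter $1$.
* After $R_3$ it begins $4,w,1$, so it is $R_4$: only $R_4$ or $R_5$ is possible, and $R_5$ has third letter $2$.
* After $R_4$ it begins $w,1,2$, so it is $R_5$: $R_1,R_2,R_3$ have second letters $2,3,4$, and $R_4$ has third letter $1$.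
* After $R_5$ it begins $1,2$, so it is $R_1$: only $R_1$ or $R_5$ is possible, and $R_5$ has second letter $1$.

So the index increases by 1 mod 5 when $n$ increases by 1. By part 1 it is determined by the window, so it is $p$-periodic in $n$. Hence $5\mid p$. $\square$

*Example 5.* Take $p=24$ and let $\omega(m)$ be the last non-zero base-5 digit of $m\in[1,24]$. The periodic word is $1234\,1\,1234\,2\,1234\,3\,1234\,4\,1234$, then again $1234\,1\cdots$. Inside, all windows are regular. At the seam, $\cdots1234\,|\,1234\cdots$, the windows ending at $m=1,2,3,4$ are $12341=R_1(1)$, $23412=D_2$, $34123=D_3$ and $41234=R_5(4)$. So exactly two non-regular windows appear, and they are the two special words.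

## The rule $F_M$

**Definition (slow, fast).** A sequence $(\sigma_0,\dots,\sigma_4)\in(\mathbb Z/5)^5$ is slow if its four differences $\sigma_j-\sigma_{j-1}$ lie in $\{0,1\}$ with at most one equal to 1. It is fast if they lie in $\{1,2\}$ with at most one equal to 2.

These exclude each other: a slow sequence has a difference $0$, a fast one has none.

*Example 6.* On $\mathbb Z/24$ let $\tau(n)$ be the residue mod 5 of the representative of $n$ in $[0,23]$. At spacing $1$ the differences are $1$, except from $23$ to $0$, where $\tau$ goes from $3$ to $0$ and the difference is $2$. At spacing $5$ the differences are $0$, except across the seam: from $22$ to $27\equiv3$, $\tau$ goes from $2$ to $3$. A window at spacing 1 or 5 has total length $4$ or $20$, less than $24$, so it crosses the seam at most once. Thus windows at spacing 1 are fast and windows at spacing 5 are slow. This is how a cell recognizes the spacing.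

**Definition ($F_M$).** Let $B=W\times\mathbb Z/5\times\mathbb Z/5\times\{1,2,3,4\}\times\{\mathsf O,\mathsf H,\mathsf V\}$, with elements $b=(t,\tau,\tau',w,\kappa)$. $F(b_0,\dots,b_4)$ is defined iff all of the following hold.

* (F1) $\kappa_0=\dots=\kappa_4$.
* (F2) With $\tau=(\tau_j)$ and $\tau'=(\tau'_j)$, one of the following holds, and this defines the kind: $\mathsf O$, both slow; $\mathsf H$, $\tau$ fast and $\tau'$ slow; $\mathsf V$, $\tau$ slow and $\tau'$ fast.
* (F3) If the kind is $\mathsf H$, then $(t_3,t_4)\in\mathrm{Hor}$; if it is $\mathsf V$, then $(t_3,t_4)\in\mathrm{Ver}$.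
* (F4) If $t_4=C$, then $\tau_3\ne\tau_4$ and $\tau'_3\ne\tau'_4$.
* (F5) $w_0\cdots w_4$ is regular, or it is special and some $t_j=C$.

The value is $F(b_0,\dots,b_4)=(t_4,\tau_4,\tau_4',w^*,\text{kind})$, where $w^*=w$ for $R_a(w)$, $w^*=2$ for $D_2$ and $w^*=3$ for $D_3$. Put $F_M=F$ and $\vartheta_M=\vartheta_{F_M}$.

By Lemma 5(1) and the exclusion of slow and fast, $F$ is well defined, and $\vartheta_M$ is computable from $M$. In (1) the components $t(n),\tau(n),\tau'(n)$ of $S_i(n)$ do not depend on $i$, since $F$ copies them from the last cell.

Here is what each condition prevents. Without (F4) and (F5) the letter $b=(t,0,0,w,\mathsf O)$ satisfies $F(b,b,b,b,b)=(t,0,0,\cdot,\mathsf O)$ for any way of setting $w^*$ (say, copying $w$), so with that choice there is a survivor with $p=1$ for every $M$. With (F4) but not (F5) the same survivor remains as long as $t\ne C$. Condition (F5) forces a $C$; then (F4) forces $\tau$ and $\tau'$ to be non-constant; and the next section shows that non-constant layers force both kinds of check.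

## A survivor forces $M$ to halt

**Lemma 6.** If $F_M$ has a survivor, then $M$ halts.

*Proof.* Let $(p,S_0)$ be a survivor, $5\nmid p$. Each $d_i=5^i\bmod p$ generates $\mathbb Z/p$.

**Step 1: some cell carries $C$.** The windows at time 0 have spacing 1. Lift the $w$-component of $S_0$ to $\mathbb Z$. If all its windows were regular, Lemma 5(2) would give $5\mid p$. So some window at time 0 is special, and by (F5) it contains a cell $n_0$ with $t(n_0)=C$.

**Step 2: the layers $\tau$ and $\tau'$ are not constant.** Apply (F4) to the window at time 0 ending at $n_0$.

**Step 3: at each time all windows have the same kind.** This turns the local reading of the spacing into a global one. The kind of the window at time $i$ ending at $n$ is the $\kappa$-component of $S_{i+1}(n)$. By (F1) at time $i+1$, this component agrees at $n$ and $n-d_{i+1}$ for all $n$, and $d_{i+1}$ generates $\mathbb Z/p$.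

**Step 4: both kinds $\mathsf H$ and $\mathsf V$ occur.** Suppose kind $\mathsf H$ never occurs. Then all $\tau$-windows at all times are slow, and we derive a contradiction by counting increments. Let $\epsilon_i(n)\in\{0,1\}$ be the integer representing $\tau(n)-\tau(n-d_i)$, and let $Q_i=\sum_n\epsilon_i(n)\le p$. Since $d_{i+1}=5d_i$ in $\mathbb Z/p$,
$$\epsilon_{i+1}(n)\equiv\sum_{j=0}^4\epsilon_i(n-jd_i)\pmod 5.$$
The window at time $i$ ending at $n$ is slow, so at most one of the terms $j=0,1,2,3$ is 1. With the term $j=4$ the sum is in $\{0,1,2\}$. It is congruent mod 5 to $\epsilon_{i+1}(n)\in\{0,1\}$, so it equals $\epsilon_{i+1}(n)$ as an integer. Summing over $n$ gives $Q_{i+1}=5Q_i$. As $\tau$ is not constant and $d_0$ generates $\mathbb Z/p$, $Q_0\ge1$. So $Q_i\ge5^i>p$ for large $i$, a contradiction. If kind $\mathsf V$ never occurs, all $\tau'$-windows are slow, and the same argument applies to $\tau'$.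

**Step 5: a periodic tiling.** Let kind $\mathsf H$ occur at time $i_1$ and kind $\mathsf V$ at time $i_2$. By Step 3 and (F3), $(t(n-d_{i_1}),t(n))\in\mathrm{Hor}$ and $(t(n-d_{i_2}),t(n))\in\mathrm{Ver}$ for all $n\in\mathbb Z/p$. So $f(a,b)=t(n_0+a\,d_{i_1}+b\,d_{i_2})$ satisfies the hypotheses of Lemma 3, and $M$ halts. $\square$

Note that nothing was assumed about $p$ beyond $5\nmid p$, nor that $d_{i_1}=1$. Lemma 3 accepts any two commuting directions.

## A halting computation gives survivors of period $25^h-1$

**Lemma 7.** If $M$ halts after $s$ steps, then for every $h\ge1$ with $5^h\ge s+4$ there is a survivor of $F_M$ with $p=25^h-1$, and the corresponding point of $X_{\vartheta_M}$ has least period $25^h-1$.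

*Proof.* Put $N=5^h$, $k=2h\ge2$, $p=5^k-1=N^2-1$, and take $t$ from Lemma 4. Then $5\nmid p$, and $5^k\equiv1$, $5^h\equiv N$, $N^2\equiv1$ mod $p$.

**Step 1: definition of $S_i$.** For $n\in\mathbb Z/p$ let $\bar n\in[0,p-1]$ be its representative, $\tau(n)=\bar n\bmod5$ and $\tau'(n)=\tau(Nn)$. Let $\omega(m)$ be the last non-zero base-5 digit of the representative of $m$ in $[1,p]$. Put
$$S_i(n)=\big(t(n),\tau(n),\tau'(n),\omega(5^{-i}n),\kappa_i\big),$$
where $\kappa_0=\mathsf O$, and, with congruences mod $k$, $\kappa_{i+1}=\mathsf H$ if $i\equiv0$, $\kappa_{i+1}=\mathsf V$ if $i\equiv h$, $\kappa_{i+1}=\mathsf O$ otherwise. We verify (1), condition by condition. (F1) is clear.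

**Step 2: (F2), and the kind at time $i$ is $\kappa_{i+1}$.** Let $0\le i\le k-1$, so $5^i<p$. If $\bar n\ge5^i$, then $\tau(n)-\tau(n-5^i)\equiv5^i$ mod 5. If $\bar n<5^i$ (call this a wrap), the representative of $n-5^i$ is $\bar n-5^i+p$, so the difference is $\equiv5^i-p\equiv5^i+1$ mod 5. So the differences are $0$ (wrap: $1$) if $i\ge1$, and $1$ (wrap: $2$) if $i=0$. The four steps of a window have total length $4\cdot5^i\le4\cdot5^{k-1}<5^k-1=p$, because $k\ge2$, so at most one of them is a wrap. Since $5^i$ mod $p$ depends only on $i$ mod $k$, for all $i\ge0$ the $\tau$-windows at time $i$ are fast if $i\equiv0$ mod $k$ and slow otherwise.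

For $\tau'$ we have $\tau'(n-j5^i)=\tau(Nn-jN5^i)=\tau(Nn-j5^{i+h})$. So the $\tau'$-window at time $i$ ending at $n$ is the $\tau$-window at time $i+h$ ending at $Nn$. It is fast iff $i+h\equiv0$ mod $2h$, that is, $i\equiv h$ mod $k$, and slow otherwise. As $h\not\equiv0$ mod $2h$, the layers are never both fast. The kind is $\mathsf H$ for $i\equiv0$, $\mathsf V$ for $i\equiv h$, and $\mathsf O$ otherwise, which is $\kappa_{i+1}$.

**Step 3: (F3).** The kind is $\mathsf H$ only when $5^i\equiv1$, and $\mathsf V$ only when $5^i\equiv N$ mod $p$. Then (F3) is what Lemma 4 states.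

**Step 4: (F4).** $t(n)=C$ only for $n=0$. With $i$ reduced mod $k$, the step from $-5^i$ to $0$ is a wrap, since $\bar 0=0<5^i$. So $\tau(0)-\tau(-5^i)\in\{1,2\}$. Also $\tau'(0)-\tau'(-5^i)=\tau(0)-\tau(-5^{i+h})\in\{1,2\}$.

**Step 5: (F5) and the value $w^*$.** With $m=5^{-i}n$, the $w$-window at time $i$ ending at $n$ is $(\omega(m-4),\dots,\omega(m))$, because $5^{-i}(n-j5^i)=m-j$. The value $w^*$ must equal $\omega(5^{-i-1}n)=\omega(5^{-1}m)$. Represent $m\in[1,p]$.

*Case $m\ge5$.* Write $m=5q+c$ with $0\le c\le4$ and $1\le q\le5^{k-1}-1$. The integers $m-4,\dots,m$ lie in $[1,p]$ and contain exactly one multiple of 5, namely $5q$; at the others $\omega$ is the residue mod 5. So the window is $c+1,\dots,4,\omega(5q),1,\dots,c$, which is $R_{c+1}(\omega(5q))$, and $w^*=\omega(5q)=\omega(q)$. On the other hand $5(q+c5^{k-1})=5q+c5^k\equiv m$, so $5^{-1}m=q+c5^{k-1}$, an integer in $[1,p]$. Since $1\le q<5^{k-1}$, its last non-zero digit is that of $q$. So $w^*=\omega(5^{-1}m)$.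

*Case $1\le m\le4$.* Here $5^{-1}m=m5^{k-1}$, so $\omega(5^{-1}m)=m$. The elements $m-4,\dots,0$ have representatives $p+m-4,\dots,p$ in $[1,p]$, with residues $m,\dots,4$ mod 5 since $p\equiv4$. So the window is $(m,\dots,4,1,\dots,m)$:

* $m=1$: $12341=R_1(1)$, value $1$;
* $m=2$: $23412=D_2$, value $2$;
* $m=3$: $34123=D_3$, value $3$;
* $m=4$: $41234=R_5(4)$, value $4$.

In all four cases $w^*=m$, as required. In the special cases $m\in\{2,3\}$, the cell $n-m5^i=5^im-m5^i=0$ belongs to the window, and $t(0)=C$. So (F5) holds.

**Step 6: least period.** By Steps 2–5, $F$ is defined on every window and its value is $S_{i+1}(n)$. So $(p,S_0)$ is a survivor, and by Lemma 2 the $p$-periodic lift of $S_0$ lies in $X_{\vartheta_M}$. The positions where its $t$-component is $C$ are exactly the multiples of $p$, so its least period is $p=25^h-1$. $\square$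

*Proof of Theorem A.* By the definition of $\vartheta_F$ and the remarks after it, $\vartheta_M$ has constant length 5, pairwise disjoint image sets and $M_{\vartheta_M}^2>0$, and it is non-degenerate; it is computable from $M$. By Lemma 2, $\operatorname{Per}(X_{\vartheta_M})\neq\varnothing$ iff $F_M$ has a survivor. By Lemmas 6 and 7 this holds iff $M$ halts. Lemma 7 applies to every large $h$, which gives the least periods. An algorithm deciding whether $\operatorname{Per}(X_\vartheta)=\varnothing$ would decide halting on the blank tape, which is undecidable for our machine model. $\square$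

## Testing one periodic word by pumping derivation trees

We turn to Theorem B(1): for a single word $u$, arbitrary length and overlapping images do no harm. In this section $\vartheta$ is any non-degenerate random substitution with $d$ letters, and $\ell\ge2$ is the maximal length of a realisation of a letter.

**Lemma 8.** The set of legal words of length at most $m$ is computable from $\vartheta$ and $m\ge 1$.

*Proof.* It is the least set containing all letters and closed under passing from $v$ to the non-empty subwords, of length at most $m$, of elements of $\vartheta(v)$. All words in this least set are legal. Conversely, let $w\blacktriangleleft\vartheta^k(a)$ with $|w|\le m$, and use induction on $k$. If $k=0$, then $w$ is a letter. If $k\ge1$, fix an occurrence of $w$ in an element of $\vartheta(v')$, $v'\in\vartheta^{k-1}(a)$. The letter images that meet this occurrence come from a word $v$ of consecutive letters of $v'$, and $|v|\le|w|\le m$ since each of these images meets $w$ in at least one letter. By induction $v$ is in the set, hence so is $w$. A least closed set inside a finite set is computed by iterating until nothing new appears. $\square$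

Let $|u|=p$ and let $\bar u=u^\infty$ be indexed by $\mathbb Z/p$. A word reads $\bar u$ from $s$ to $e$ if it equals $\bar u_s\bar u_{s+1}\cdots\bar u_{e-1}$ as a path in $\mathbb Z/p$, possibly winding around several times. For instance, with $u=aab$ indexed by $0,1,2$, the word $abaaba$ reads $\bar u$ from $1$ to $1$.

Since $u^\infty\in X_\vartheta$ iff all $u^n$ are legal, we want to show: one sufficiently long legal power implies all. The first attempt is the pumping argument known for context-free grammars. In a derivation tree containing a long $u^n$, find two nodes on a path that agree in label and phases, and repeat the part of the tree between them. It breaks at one point. All leaves must have height 0, so repeating the segment raises the heights of the side branches. A side branch labelled $c$ that used a word of $\vartheta^g(c)$ reading $\bar u$ now needs such a word in $\vartheta^{g+D}(c)$, and there may be none: if $\vartheta(c)=\{d\}$, $\vartheta(d)=\{c\}$ and $u=c$, then $\vartheta^0(c)$ contains a word reading $\bar u$ and $\vartheta^1(c)$ does not. The way out is to record, at each height, which phases are realisable for every letter,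 and to pigeonhole on this whole table as well.

**Definition (phase tables).** For $i\ge0$ and $a\in\mathcal A$ let $P^i_a\subseteq(\mathbb Z/p)^2$ be the set of $(s,e)$ such that some word in $\vartheta^i(a)$ reads $\bar u$ from $s$ to $e$. Put $P^i=(P^i_a)_{a\in\mathcal A}$.

Since $\vartheta^{i+1}(a)$ is the union of the sets $\vartheta^i(b_1)\cdots\vartheta^i(b_r)$ over $b_1\cdots b_r\in\vartheta(a)$,
$$P^{i+1}_a=\bigcup_{b_1\cdots b_r\in\vartheta(a)}P^i_{b_1}\circ\cdots\circ P^i_{b_r},\tag{2}$$
where $(s,e)\in P\circ P'$ iff $(s,f)\in P$ and $(f,e)\in P'$ for some $f$. So $P^{i+1}$ is a function of $P^i$, and $P^i=P^{i'}$ implies $P^{i+j}=P^{i'+j}$ for all $j\ge0$. There are at most $2^{dp^2}$ tables. Let $K=4dp^22^{dp^2}$.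

**Proposition 9.** If $u^n$ is legal for some $n$ with $np>\ell^K$, then $u^\infty\in X_\vartheta$.

*Proof.*

**Step 1: a long path with many drops.** Take a derivation tree of some $w\in\vartheta^k(a)$ containing an occurrence $J$ of $u^n$, an interval of leaves. The root has height $k$ and label $a$, the children of a node labelled $c$ spell an element of $\vartheta(c)$, and the leaves have height 0 and spell $w$. Let $Y(v)$ be the set of leaves below $v$. Let $v_k$ be the root, $v_{i-1}$ a child of $v_i$ maximizing $|J\cap Y(v_{i-1})|$, and $j_i=|J\cap Y(v_i)|$. Then $j_k=np$, $j_0=1$ and $j_i\ge j_{i-1}\ge j_i/\ell$. Hence $np\le\ell^r$, where $r$ is the number of drops, meaning indices $i\ge1$ with $j_{i-1}<j_i$. As $np>\ell^K$, there are at least $K+1$ drops.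

**Step 2: two drops with equal data.** Attach to a drop $i$:

* the label of $v_i$;
* the bit "the first leaf of $Y(v_i)$ is in $J$" (left-full);
* the bit "the last leaf of $Y(v_i)$ is in $J$" (right-full);
* the phases $(s_i,e_i)$ such that $J\cap Y(v_i)$, in its place in $J$, reads $\bar u$ from $s_i$ to $e_i$;
* the table $P^i$.

There are at most $d\cdot4\cdot p^2\cdot2^{dp^2}=K$ values, so two drops $i>i'$ have the same data, with label $b$ and phases $(s,e)$. Put $D=i-i'$. Then $P^{g+D}=P^g$ for all $g\ge i'$, and so $P^{g+qD}=P^g$ for all $q\ge0$.

**Step 3: the side nodes between the two drops.** The leaves of $Y(v_i)\setminus Y(v_{i'})$ lie below side nodes: siblings of $v_g$ for $i'\le g<i$, at height $g$. We need to know how $J$ meets them. If $v_i$ and $v_{i'}$ are both left-full, the left side nodes lie wholly in $J$, since $J$ is an interval containing the first leaf of $Y(v_i)$ and meeting $Y(v_{i'})$. If neither is left-full, then $J$ meets $Y(v_{i'})$ but not in its first leaf, so $J$ begins inside $Y(v_{i'})$ and no left side node meets $J$. The same holds on the right. As $j_{i'}\le j_{i-1}<j_i$, some side node meets $J$, and so some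 side node lies wholly in $J$. Finally, $J\cap Y(v_i)$ and $J\cap Y(v_{i'})$ both read $\bar u$ from $s$ to $e$, so the left side nodes in $J$ together read $\bar u$ from $s$ to $s$, and the right ones from $e$ to $e$ (an empty collection reads trivially).

**Step 4: pumping.** We claim that for each $q\ge0$ there is $w_q\in\vartheta^{i'+qD}(b)$ with $w_q=\alpha_q\beta_q\gamma_q$, where $\beta_q$ reads $\bar u$ from $s$ to $e$, $|\beta_q|\ge q$, $\alpha_q$ is empty if the left-full bit is 1, and $\gamma_q$ is empty if the right-full bit is 1.

For $q=0$ take the word spelled by $Y(v_{i'})$, with $\beta_0$ on $J\cap Y(v_{i'})$.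

Given $w_q$, take the part of the tree between $v_i$ and $v_{i'}$ with all heights raised by $qD$. Below $v_{i'}$, which has label $b$ and new height $i'+qD$, put a derivation of $w_q$. A side node with label $c$ and old height $g\ge i'$ now has height $g+qD$. If it lies in $J$ and reads phases $(s_c,e_c)$, then $(s_c,e_c)\in P^g_c=P_c^{g+qD}$, so we can give it a realisation in $\vartheta^{g+qD}(c)$ that reads $\bar u$ from $s_c$ to $e_c$. Otherwise give it any realisation. The root $v_i$ has label $b$ and new height $i+qD=i'+(q+1)D$, so we obtain $w_{q+1}\in\vartheta^{i'+(q+1)D}(b)$.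

Let $\beta_{q+1}$ consist of $\beta_q$ together with the words below the side nodes in $J$. It is contiguous: left side nodes are in $J$ only if the left-full bit is 1, and then they are all in $J$ and $\alpha_q$ is empty; similarly on the right. By Step 3 it reads $\bar u$ from $s$ to $s$, then along $\beta_q$ from $s$ to $e$, then from $e$ to $e$; so it reads $\bar u$ from $s$ to $e$. At least one side node is in $J$ and its word is non-empty, so $|\beta_{q+1}|\ge|\beta_q|+1$. If the left-full bit is 1, all left side nodes lie in $J$ and $\alpha_{q+1}$ is empty; similarly for $\gamma_{q+1}$.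

**Step 5: conclusion.** The words $\beta_q$ with $q\geq 1$ are legal, arbitrarily long, and read $\bar u$. So all $u^m$ are legal, and $u^\infty\in X_\vartheta$. $\square$

*Proof of Theorem B(1).* Given $\vartheta$ and $u$, compute $K$ and some $n$ with $np>\ell^K$, and test by Lemma 8 whether $u^n$ is legal. If it is, $u^\infty\in X_\vartheta$ by Proposition 9. If it is not, $u^\infty\notin X_\vartheta$, since every $u^n$ occurs in $u^\infty$. $\square$

## Completeness, unbounded least periods, and density

*Proof of Theorem B(2).* Since $\operatorname{Per}(X_\vartheta)\ne\varnothing$ iff $u^\infty\in X_\vartheta$ for some non-empty $u$, searching over all $u$ with the test of Theorem B(1) semi-decides non-emptiness. So the set is $\Sigma^0_1$. By Theorem A, the $\Sigma^0_1$-complete set of machines halting on the blank tape is many-one reducible to it through $M\mapsto\vartheta_M$, within the stated class. Emptiness is not semi-decidable, since together with the semi-decidability of non-emptiness it would make the problem decidable. $\square$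

*Proof of Theorem B(3).* Given such a $\beta$, test with Theorem B(1) all words $u$ with $1\le|u|\le\beta(\vartheta)$. If $X_\vartheta$ has a periodic point of least period $q\le\beta(\vartheta)$, it is $u^\infty$ for its block $u$ of length $q$ at the origin, and the test finds it. So this would decide whether $\operatorname{Per}(X_\vartheta)\ne\varnothing$, contradicting Theorem A. $\square$

*Proof of Theorem B(4).* Let $\vartheta$ be primitive and non-degenerate, $u^\infty\in X_\vartheta$, and $v$ a legal word, say $v\blacktriangleleft\vartheta^k(a)$. We produce a periodic point containing $v$. By primitivity there is $j$ such that $a$ occurs in some realisation of $\vartheta^j(u_1)$, where $u_1$ is the first letter of $u$. Continuing with $k$ further substitutions, and choosing the realisation of that $a$ so that it contains $v$, we get some $U\in\vartheta^{j+k}(u)$ that contains $v$. Since letters are replaced independently, all copies of $u$ in $u^n$ may be given the same realisation, so $U^n\in\vartheta^{j+k}(u^n)$. As $u^n$ is legal, so is $U^n$, for all $n$. Hence $U^\infty\in X_\vartheta$.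

The shifts of $U^\infty$ are periodic points, and they meet every cylinder that prescribes $v$ at some place. Every non-empty open subset of $X_\vartheta$ contains a non-empty cylinder of this form with $v$ legal. So $\operatorname{Per}(X_\vartheta)$ is dense as soon as it is non-empty. Since $X_\vartheta\neq\varnothing$, the empty set is not dense, so density is equivalent to non-emptiness. By Theorem B(2), density of periodic points is $\Sigma^0_1$-complete. $\square$
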